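# Hurwitz orbits of reflection factorizations in affine Coxeter groups

## 1. One translation of the plane written twice

For a line $L$ in $\mathbb R^2$ let $s_{[L]}$ be the reflection in $L$. Consider two $4$-tuples of reflections:
$$A=(s_{[x=1]},\ s_{[x=0]},\ s_{[x+y=2]},\ s_{[x+y=0]}),\qquad B=(s_{[x=2]},\ s_{[x=0]},\ s_{[y=1]},\ s_{[y=0]}).$$

Multiply each of them out (products of maps are composed right to left). The product $s_{[x=c]}s_{[x=0]}$ sends $(x,y)\mapsto(-x,y)\mapsto(2c+x,y)$, so it is the translation by $(2c,0)$. Likewise $s_{[y=c]}s_{[y=0]}$ is the translation by $(0,2c)$. Finally $s_{[x+y=0]}$ is $(x,y)\mapsto(-y,-x)$ and $s_{[x+y=2]}$ is $(x,y)\mapsto(2-y,2-x)$, so $s_{[x+y=2]}s_{[x+y=0]}$ sends $(x,y)\mapsto(-y,-x)\mapsto(2+x,2+y)$, the translation by $(2,2)$. Hence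
$$\text{product of }A:\ (2,0)+(2,2)=(4,2),\qquad \text{product of }B:\ (4,0)+(0,2)=(4,2).$$
Both tuples multiply to the translation $w$ by $(4,2)$.

Now allow a move on tuples: replace two adjacent entries $(r,s)$ by $(rsr,r)$, or undo such a replacement. The product does not change, because $rsr\cdot r=rs$. Can moves turn $A$ into $B$? Call a reflection *axial* if its mirror is horizontal or vertical, and *diagonal* if its mirror has slope $\pm1$. If $r,s$ are of these kinds, then $rsr$ is the reflection in the mirror $r(L)$, where $L$ is the mirror of $s$. The linear part of $r$ is a symmetry of the square with vertices $(\pm1,\pm1)$, so $rsr$ is axial or diagonal according to what $s$ is. A move therefore never changes the number of diagonal entries. It is $2$ for $A$ and $0$ for $B$: no sequence of moves leads from $A$ to $B$.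

This pair of tuples is for a question about arbitrary Coxeter groups, which it answers in the negative.

## 2. Reduced decompositions, the braid group, and the subgroup $W'$

Let $(W,S)$ be a Coxeter system; $W$ may be infinite. Thus $W$ is presented by the generators $s\in S$ with relations $s^2=1$ and $(st)^{m(s,t)}=1$, where $m(s,t)\in\{2,3,\dots\}\cup\{\infty\}$ for $s\ne t$ and $\infty$ means no relation. All relators have even length, so there is a homomorphism $W\to\{\pm1\}$ with $s\mapsto-1$ for every $s\in S$.

**Definition (dual Coxeter system).** The set of reflections is $T=\{wsw^{-1}:w\in W,\ s\in S\}$, and the pair $(W,T)$ is called a dual Coxeter system.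

Every $t\in T$ is an involution of sign $-1$.

**Definition (reduced decompositions).** Let $R\subseteq T$ be closed under conjugation by elements of $\langle R\rangle$. For $w\in\langle R\rangle$ let $\ell_R(w)$ be the smallest $k$ such that $w=r_1\cdots r_k$ with all $r_i\in R$. Let $\mathrm{Red}_R(w)$ be the set of tuples $(r_1,\dots,r_k)\in R^k$ with $k=\ell_R(w)$ and $w=r_1\cdots r_k$.

**Definition (Hurwitz action).** The braid group $\mathcal B_k=\langle\sigma_1,\dots,\sigma_{k-1}\rangle$ acts on $\mathrm{Red}_R(w)$ by
$$\sigma_i\cdot(r_1,\dots,r_k)=(r_1,\dots,r_{i-1},\ r_ir_{i+1}r_i,\ r_i,\ r_{i+2},\dots,r_k).$$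
The action is transitive if $\mathrm{Red}_R(w)$ is a single orbit. We write $F\sim F'$ for tuples in the same orbit.

Let us check that this is an action. On adjacent entries $\sigma$ is $(r,s)\mapsto(rsr,r)$; its inverse is $(r,s)\mapsto(s,srs)$, since $\sigma$ sends $(s,srs)$ to $(s\cdot srs\cdot s,\,s)=(r,s)$. Moves at disjoint places commute. For the braid relation,
$$(r,s,t)\xrightarrow{\sigma_1}(rsr,r,t)\xrightarrow{\sigma_2}(rsr,rtr,r)\xrightarrow{\sigma_1}(rstsr,rsr,r),$$
$$(r,s,t)\xrightarrow{\sigma_2}(r,sts,s)\xrightarrow{\sigma_1}(rstsr,r,s)\xrightarrow{\sigma_2}(rstsr,rsr,r).$$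

Four facts will be used all the time.

1. A move preserves the product, and it preserves the subgroup $\langle F\rangle$ generated by the entries, because $\langle rsr,r\rangle=\langle r,s\rangle$.
2. An entry can be moved right (by $\sigma$) or left (by $\sigma^{-1}$) *unchanged*; the entries that it passes get conjugated by it.
3. Commuting adjacent entries are simply swapped.
4. If $F\in\mathrm{Red}_T(w)$ and $T'=\langle F\rangle\cap T$, then $\ell_{T'}(w)=\ell_T(w)$ and $\mathrm{Red}_{T'}(w)\subseteq\mathrm{Red}_T(w)$. Indeed $T'\subseteq T$ gives $\ell_{T'}(w)\ge\ell_T(w)$, and $F$ itself gives the reverse inequality.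

The following is known. Let $(t_1,\dots,t_m)\in\mathrm{Red}_T(w)$, $W'=\langle t_1,\dots,t_m\rangle$ and $T'=W'\cap T$. *If $W'$ is finite, then the Hurwitz action on $\mathrm{Red}_{T'}(w)$ is transitive.* The question, whose source is Barbara Baumeister, Thomas Gobet, Kieran Roberts, Patrick Wegener, "On the Hurwitz action in finite Coxeter groups", arXiv:1512.04764 (2015), is whether finiteness of $W'$ can be dropped. Throughout, "the statement" means:

> For $w\in W$, $(t_1,\dots,t_m)\in\mathrm{Red}_T(w)$, $W'=\langle t_1,\dots,t_m\rangle$ (possibly infinite) and $T'=W'\cap T$, the Hurwitz action on $\mathrm{Red}_{T'}(w)$ is transitive.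

The statement is false in general, by the pair $A,B$ (Theorem 1). We also prove that it fails for every irreducible affine type other than $\widetilde A$ (Theorem 2), that it holds for type $\widetilde A$, with an orbit count (Theorem 3), and we put these together for Coxeter groups with finite and affine components (Theorem 4).

## 3. Tuples of length at most two

For $m=0$ and $m=1$ the set $\mathrm{Red}_{T'}(w)$ has one element. For $m=2$ the statement holds in every Coxeter system. Let $w=t_1t_2$ be reduced. From $t_1wt_1=t_2t_1=w^{-1}$ we get $W'=\langle w\rangle\cup\langle w\rangle t_1$. Elements of $\langle w\rangle$ have sign $+1$, so $T'\subseteq\{w^kt_1:k\in\mathbb Z\}$. An element $(r,s)$ of $\mathrm{Red}_{T'}(w)$ is determined by $r$, and $\sigma_1$ replaces $r$ by $rsr=wr$. So the orbit of $(t_1,t_2)$ contains tuples with first entry $w^kt_1$ for every $k\in\mathbb Z$, hence all of $\mathrm{Red}_{T'}(w)$.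

The same case shows why the statement speaks of $T'$ and not of $T$. Let $\rho_a(x)=2a-x$ on the real line, $a\in\mathbb Z$. The group generated by $\rho_0,\rho_1$ is the infinite dihedral group (type $\widetilde A_1$) with reflections $\rho_a$, $a\in\mathbb Z$, and $\rho_a\rho_b$ is the translation by $2(a-b)$. Let $w$ be the translation by $4$. Then $\mathrm{Red}_T(w)=\{(\rho_{b+2},\rho_b):b\in\mathbb Z\}$, and $\sigma_1$ sends $(\rho_{b+2},\rho_b)$ to $(\rho_{b+4},\rho_{b+2})$. There are two orbits on $\mathrm{Red}_T(w)$, one for each parity of $b$. They generate different subgroups, so the statement is not contradicted.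

## 4. Matching the last letter, and how the subgroup shrinks

The natural plan for longer tuples is induction on $m$. Given $F$ and $F_2$ in $\mathrm{Red}_{T'}(w)$, move $F$ until its last entry equals the last entry $t$ of $F_2$, say $F\sim(F',t)$ and $F_2=(F_2',t)$. Cancel $t$. Then $F'$ and $F_2'$ are reduced decompositions of $wt$, and induction should finish.

Try it on $A$ and $B$ (that they are reduced is checked in Section 5). The last entry of $B$ is $s_{[y=0]}$. Apply to $A$ first $\sigma_2$ and then $\sigma_3$ three times. Writing only the mirrors,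
$$(x{=}1,\ x{=}0,\ x{+}y{=}2,\ x{+}y{=}0)\xrightarrow{\sigma_2}(x{=}1,\ y{-}x{=}2,\ x{=}0,\ x{+}y{=}0)\xrightarrow{\sigma_3}(x{=}1,\ y{-}x{=}2,\ y{=}x,\ x{=}0)$$
$$\xrightarrow{\sigma_3}(x{=}1,\ y{-}x{=}2,\ y{=}0,\ y{=}x)\xrightarrow{\sigma_3}(x{=}1,\ y{-}x{=}2,\ x{+}y{=}0,\ y{=}0).$$
The last letters now agree. Cancel them:
$$A'=(s_{[x=1]},s_{[y-x=2]},s_{[x+y=0]}),\qquad B'=(s_{[x=2]},s_{[x=0]},s_{[y=1]}).$$
To use induction for $A'$ we need the entries of $B'$ to lie in $\langle A'\rangle$. They do not. The family of lines $x=c$ with $c\equiv1\pmod 4$ together with $y=d$ with $d\equiv-1\pmod 4$ is preserved by all three entries of $A'$: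

* $s_{[x=1]}$ sends $x=c$ to $x=2-c$ and fixes each line $y=d$;
* $s_{[y-x=2]}:(x,y)\mapsto(y-2,x+2)$ sends $x=c$ to $y=c+2$ and $y=d$ to $x=d-2$;
* $s_{[x+y=0]}$ sends $x=c$ to $y=-c$ and $y=d$ to $x=-d$.

But $s_{[x=2]}$ sends $x=1$ to $x=3$, which is not in the family. So $s_{[x=2]}\notin\langle A'\rangle$.

This is the exact point where the induction stops: after canceling a letter, the subgroup generated by the rest may become too small to contain the other remainder. So look instead for a quantity that all moves preserve. If it separates two tuples, the statement fails (Sections 5–7). In type $\widetilde A$ we shall prove a stronger statement, about all of $\mathrm{Red}_T(w)$, for which the induction does close (Sections 8–11).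

## 5. Type $\widetilde C_2$: counting diagonal mirrors

**Theorem 1.** The statement is false for $W$ of type $\widetilde C_2$ (with $m=4$ and $W'=W$).

**Step 1: the group.** We identify the Coxeter system in which $A$ and $B$ live. Let $W$ be generated by the reflections in the sides of the triangle with vertices $(0,0),(1,0),(1,1)$: $s_1$ in $y=0$, $s_2$ in $y=x$, $s_3$ in $x=1$. The angles are $\pi/4,\pi/2,\pi/4$, so $(W,\{s_1,s_2,s_3\})$ is the Coxeter system of type $\widetilde C_2$. For $u\in W$ the conjugate $us_{[L]}u^{-1}$ is the reflection in $u(L)$, so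
$$s_{[x=0]}=s_2s_1s_2,\quad s_{[x+y=0]}=s_1s_2s_1,\quad s_{[y=1]}=s_2s_3s_2,\quad s_{[x=2]}=s_3s_{[x=0]}s_3,\quad s_{[x+y=2]}=s_3s_2s_3$$
all lie in $T$. Hence all entries of $A$ and $B$ lie in $T$. The linear parts of elements of $W$ form the dihedral group of order $8$, so each $t\in T$ is axial or diagonal, and conjugation in $W$ preserves the kind.

**Step 2: $\ell_T(w)=4$.** This shows that $A$ and $B$ are reduced. We have $w\ne1$ and $\det w=1$, so $\ell_T(w)$ is even and positive. If a product of two reflections is a translation, their mirrors are parallel, and the translation vector is parallel to the common normal, which is $e_1$, $e_2$ or $e_1\pm e_2$ up to a scalar. The vector $(4,2)$ is parallel to none of these. So $\ell_T(w)\ge4$, and $A$, $B$ show equality.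

**Step 3: $\langle A\rangle=W$.** This shows that both tuples belong to the same $\mathrm{Red}_{T'}(w)$. The group $\langle A\rangle$ contains $s_3=s_{[x=1]}$. Conjugating $s_{[x=0]}$ by $s_{[x+y=0]}$ gives $s_{[y=0]}=s_1$, and conjugating $s_{[x+y=0]}$ by $s_{[x=0]}$ gives $s_{[y=x]}=s_2$. So for $F=A$ we have $W'=W$, $T'=T$ and $A,B\in\mathrm{Red}_{T'}(w)$.

**Step 4: $A\not\sim B$.** A move permutes the entries up to conjugation in $W$, so the number of diagonal entries is invariant. It is $2$ for $A$ and $0$ for $B$. The action on $\mathrm{Red}_{T'}(w)$ is not transitive. $\blacksquare$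

## 6. Affine Weyl groups and the length of a translation

To treat all types we fix notation. Let $\Phi$ be an irreducible reduced crystallographic root system in a Euclidean space $V$ of dimension $n$, with simple roots $\alpha_1,\dots,\alpha_n$, coroots $\alpha^\vee=2\alpha/(\alpha,\alpha)$, coroot lattice $Q^\vee=\sum\mathbb Z\alpha_i^\vee$ and Weyl group $W_0$. Put
$$s_{\alpha,k}(x)=x-\big((\alpha,x)-k\big)\alpha^\vee,\qquad s_\alpha=s_{\alpha,0}.$$
The affine Weyl group $W_a=W_0\ltimes Q^\vee$ is a Coxeter group with reflection set $T=\{s_{\alpha,k}:\alpha\in\Phi,\ k\in\mathbb Z\}$ (Humphreys, *Reflection Groups and Coxeter Groups*, Ch. 4), and the irreducible affine Coxeter groups are exactly these. Write $t_\mu$ for the translation by $\mu$. Since $(\alpha,s_\alpha x)=-(\alpha,x)$,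
$$s_{\alpha,k}s_{\alpha,0}(x)=x-(\alpha,x)\alpha^\vee+\big((\alpha,x)+k\big)\alpha^\vee=x+k\alpha^\vee,\qquad\text{so}\quad s_{\alpha,k}s_{\alpha,0}=t_{k\alpha^\vee}. \tag{1}$$

The next lemma gives lower bounds for lengths of translations.

**Lemma 1.** If $s_{\beta_1}\cdots s_{\beta_m}=1$ in $O(V)$ and $d=\dim\operatorname{span}(\beta_1,\dots,\beta_m)$, then $m\ge2d$.

*Proof.* For $g\in O(V)$ put $\operatorname{Mov}(g)=\operatorname{im}(g-1)$. As $g^{\mathsf T}=g^{-1}$, we have $\operatorname{im}(g-1)=\ker(g^{-1}-1)^\perp=\operatorname{Fix}(g)^\perp$; in particular $\operatorname{Mov}(g^{-1})=\operatorname{Mov}(g)$. We follow $c(g)=\operatorname{codim}\operatorname{Fix}(g)$ as the product is built up.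

*$c$ changes by at most $1$ under $g\mapsto gs_\beta$.* We have $\operatorname{Fix}(gs_\beta)\supseteq\operatorname{Fix}(g)\cap\beta^\perp$, so $c(gs_\beta)\le c(g)+1$. Exchanging $g$ and $gs_\beta$ gives $c(g)\le c(gs_\beta)+1$.

*If $\beta\notin\operatorname{Mov}(g)$, then $c(gs_\beta)=c(g)+1$.* If $gs_\beta x=x$, then $s_\beta x=g^{-1}x$, so $s_\beta x-x=g^{-1}x-x$ lies in $\mathbb R\beta\cap\operatorname{Mov}(g)=0$. Hence $x$ is fixed by $s_\beta$ and by $g$, and $\operatorname{Fix}(gs_\beta)=\operatorname{Fix}(g)\cap\beta^\perp$. As $\beta\notin\operatorname{Fix}(g)^\perp$, this is a hyperplane of $\operatorname{Fix}(g)$.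

*Counting.* Let $p_i=s_{\beta_1}\cdots s_{\beta_i}$. From $p_ix-x=\big(p_{i-1}(s_{\beta_i}x)-s_{\beta_i}x\big)+(s_{\beta_i}x-x)$ we get inductively $\operatorname{Mov}(p_i)\subseteq\operatorname{span}(\beta_1,\dots,\beta_i)$. There are exactly $d$ indices $i$ with $\beta_i\notin\operatorname{span}(\beta_1,\dots,\beta_{i-1})$. At these, $\beta_i\notin\operatorname{Mov}(p_{i-1})$, so $c$ rises by $1$. At the other $m-d$ steps $c$ falls by at most $1$. Since $c$ starts and ends at $0$, we get $m-d\ge d$. $\square$

## 7. The sublattice $M$ obtained by trading a simple root for the highest root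

Counting conjugacy classes, as in Theorem 1, is not enough for all types. In type $\widetilde D_4$ the Coxeter graph is a star with all labels $3$; if $m(s,t)=3$ then $sts=tst$, so $s$ and $t$ are conjugate, and all reflections form one class. The count of diagonal mirrors must be replaced by something finer. In Section 5 all roots of the mirrors of $B$ lie in a proper part of the root system that is stable under its own reflections. A sublattice of the root lattice that misses a simple root does this in general, and the highest root supplies one.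

Here is the smallest case. Take $\Phi$ of type $B_2$, $\alpha_1=e_1-e_2$ (long), $\alpha_2=e_2$ (short), highest root $\theta=e_1+e_2=\alpha_1+2\alpha_2$. The coroots are $\alpha_1^\vee=e_1-e_2$, $\alpha_2^\vee=2e_2$, $\theta^\vee=e_1+e_2=\alpha_1^\vee+\alpha_2^\vee$. The lattice $M=\mathbb Z\theta+\mathbb Z\alpha_1$ does not contain $\alpha_2$, because its elements have even $\alpha_2$-coefficient. The vector $\lambda=\alpha_1^\vee+2\alpha_2^\vee=(1,3)$ is also $2\theta^\vee-\alpha_1^\vee$. By (1), $t_\lambda$ is the product of $(s_{\alpha_1,1},s_{\alpha_1,0},s_{\alpha_2,2},s_{\alpha_2,0})$ and also of $(s_{\theta,2},s_{\theta,0},s_{\alpha_1,-1},s_{\alpha_1,0})$. The second tuple uses only roots in $M$, the first one does not.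

**Theorem 2.** Let $\Phi$ be not of type $A_n$. There are a translation $w\in W_a$ with $\ell_T(w)=2n$ and $A,B\in\mathrm{Red}_T(w)$ such that $\langle A\rangle=W_a$ and $A\not\sim B$. So the statement fails for every irreducible affine Coxeter group not of type $\widetilde A_n$, even with $W'=W$ and $w$ a translation.

**Step 1: choice of two simple roots.** We need a simple root to trade away and a long simple root that will generate all translations. Let $\theta=\sum m_i\alpha_i$ be the highest root. It is long, and all $m_i$ are positive integers. Dividing by $(\theta,\theta)/2$,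
$$\theta^\vee=\sum m_i^\vee\alpha_i^\vee,\qquad m_i^\vee=m_i\frac{(\alpha_i,\alpha_i)}{(\theta,\theta)},$$
and the $m_i^\vee$ are positive integers, since $\theta^\vee$ is a root of the dual root system, which has simple roots $\alpha_i^\vee$.

*There are $j\ne i_0$ with $m_j\ge2$ and $\alpha_{i_0}$ long.* If $\Phi$ is not simply laced, take $\alpha_j$ short and $\alpha_{i_0}$ long. Then $m_j=m_j^\vee(\theta,\theta)/(\alpha_j,\alpha_j)$ is divisible by $(\theta,\theta)/(\alpha_j,\alpha_j)\in\{2,3\}$. If $\Phi$ is of type $D$ or $E$, some $m_j\ge2$ by the tables of highest roots; all roots are long, and any $i_0\ne j$ works.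

**Step 2: choice of $\lambda$.** We want a translation vector that lies in no proper subspace spanned by roots, so that Lemma 1 applies with $d=n$. Consider
$$\lambda=\sum_ip_i\alpha_i^\vee,\qquad p_{i_0}=1,\quad p_j=q_0m_j^\vee,$$
where $q_0$ and the $p_i$ with $i\ne i_0,j$ are integers at our disposal. There are finitely many proper subspaces $H$ of $V$ spanned by roots. For each choose a nonzero linear form $f_H$ vanishing on $H$. Then
$$f_H(\lambda)=f_H(\alpha_{i_0}^\vee)+q_0m_j^\vee f_H(\alpha_j^\vee)+\sum_{i\ne i_0,j}p_if_H(\alpha_i^\vee)$$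
is a polynomial in the $n-1$ free parameters. It is not the zero polynomial, because $f_H$ is nonzero on some $\alpha_i^\vee$ and $m_j^\vee\ne0$. The product of these polynomials over all $H$ is a nonzero polynomial, and a nonzero polynomial does not vanish at all integer points. So we can choose the parameters such that $\lambda$ lies in none of the $H$. Fix such a $\lambda$ and put $w=t_\lambda$.

**Step 3: two tuples with product $w$.** Let $q_i=p_i-q_0m_i^\vee$ for $i\ne j$. Since $p_j=q_0m_j^\vee$,
$$q_0\theta^\vee+\sum_{i\ne j}q_i\alpha_i^\vee=q_0m_j^\vee\alpha_j^\vee+\sum_{i\ne j}p_i\alpha_i^\vee=\lambda.$$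
By (1), both
$$A=(s_{\alpha_i,p_i},s_{\alpha_i,0})_{i=1,\dots,n},\qquad B=\big(s_{\theta,q_0},s_{\theta,0},(s_{\alpha_i,q_i},s_{\alpha_i,0})_{i\ne j}\big)$$
have product $t_\lambda$, and both have $2n$ entries.

**Step 4: $\ell_T(w)=2n$.** This shows that $A$ and $B$ are reduced. Let $t_\lambda=s_{\beta_1,k_1}\cdots s_{\beta_m,k_m}$. Since $s_{\beta,k}x-x\in\mathbb R\beta$, telescoping gives $\lambda=t_\lambda(0)-0\in\operatorname{span}(\beta_1,\dots,\beta_m)$. By the choice of $\lambda$ this span is $V$. Taking linear parts, $s_{\beta_1}\cdots s_{\beta_m}=1$. By Lemma 1, $m\ge2n$.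

**Step 5: $\langle A\rangle=W_a$.** This makes $T'=T$, so that $A$ and $B$ lie in the same $\mathrm{Red}_{T'}(w)$. The group $\langle A\rangle$ contains all $s_{\alpha_i,0}$, hence $W_0$. It contains $s_{\alpha_{i_0},1}s_{\alpha_{i_0},0}=t_{\alpha_{i_0}^\vee}$. Since $ut_\mu u^{-1}=t_{u\mu}$ for $u\in W_0$, it contains $t_\mu$ for all $\mu$ in the lattice $L$ generated by $W_0\alpha_{i_0}^\vee$. We show $L=Q^\vee$. Let $\beta$ be a simple root with $\beta^\vee\in L$, and let $\alpha$ be a neighbor of $\beta$ in the Dynkin diagram with $(\alpha,\beta^\vee)=-1$. Then $s_\alpha(\beta^\vee)=\beta^\vee-(\alpha,\beta^\vee)\alpha^\vee=\beta^\vee+\alpha^\vee$, so $\alpha^\vee\in L$. The condition $(\alpha,\beta^\vee)=-1$ holds if the neighbors $\alpha,\beta$ have equal length, or if $\beta$ is long and $\alpha$ short. The Dynkin diagram is a tree with at most one multiple edge, so a simple path starting at the long root $\alpha_{i_0}$ crosses that edge at most once, from long to short, and never passes from short to long. Following such paths, all $\alpha_i^\vee$ lie in $L$.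

**Step 6: $A\not\sim B$.** The invariant is membership of the roots in a sublattice. Let
$$M=\mathbb Z\theta+\sum_{i\ne j}\mathbb Z\alpha_i.$$
If $\gamma,\delta\in\Phi\cap M$, then $s_\gamma s_\delta s_\gamma=s_{s_\gamma\delta}$ and $s_\gamma\delta=\delta-(\delta,\gamma^\vee)\gamma\in M$, because $(\delta,\gamma^\vee)\in\mathbb Z$. The entries of $B$ have linear parts $s_\gamma$ with $\gamma\in\Phi\cap M$, so the same is true for every tuple in the Hurwitz orbit of $B$. But $A$ contains $s_{\alpha_j,0}$. The $\alpha_j$-coefficient of any element of $M$ is divisible by $m_j\ge2$, so $\pm\alpha_j\notin M$, and $\pm\alpha_j$ are the only roots with reflection $s_{\alpha_j}$. Hence $A\not\sim B$. $\blacksquare$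

**Corollary.** If $(W,S)$ is any Coxeter system with a standard parabolic subgroup $W_I$ that is irreducible affine not of type $\widetilde A$, the statement fails for $W$.

*Proof.* The point is that lengths do not drop when we pass from $W_I$ to $W$. By Dyer (*On minimal lengths of expressions of Coxeter group elements as products of reflections*, Proc. AMS 129 (2001)), $\ell_T(w)$ is the minimal number of letters one must delete from a reduced $S$-word of $w$ to obtain a word for $1$. For $w\in W_I$ a reduced $I$-word is a reduced $S$-word. Let $T_I$ be the reflection set of $(W_I,I)$; applying Dyer's theorem in $W_I$ and in $W$ to the same word gives $\ell_T(w)=\ell_{T_I}(w)$. Now take $w,A,B$ from Theorem 2 for $W_I$. Then $A\in\mathrm{Red}_T(w)$ and $W'=\langle A\rangle=W_I$. All entries of $A$ and $B$ lie in $T'=W_I\cap T$, and both tuples have $\ell_T(w)=\ell_{T'}(w)$ entries, so $A,B\in\mathrm{Red}_{T'}(w)$. Hurwitz moves on them stay in $W_I$, so $A\not\sim B$ there as well. $\square$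

In type $A_n$ we have $\theta=\alpha_1+\dots+\alpha_n$. All $m_j$ are $1$, and this construction has nothing to offer.

## 8. Type $\widetilde A$ as permutations of $X\times\mathbb Z$: cycles, weights, graphs

Let $X$ be a finite set with $|X|=n\ge1$. Consider bijections $g$ of $X\times\mathbb Z$ of the form
$$g(i,x)=(\pi(i),\,x+g_i),\qquad \pi\in\mathrm{Sym}(X)\ (\text{the linear part of }g),\quad g_i\in\mathbb Z.$$
Let $W_X$ be the group of those with $\sum_ig_i=0$. For $z\in\mathbb Z^X$ write also $z$ for the map $(i,x)\mapsto(i,x+z_i)$. With $v_{\pi(i)}=g_i$ we have $g=v\circ\pi$, and $\pi v\pi^{-1}$ is the vector with $i$-th coordinate $v_{\pi^{-1}(i)}$. So $W_X=\mathrm{Sym}(X)\ltimes Q$ with $Q=\{v\in\mathbb Z^X:\sum v_i=0\}$. Put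
$$r_{ij}(a):\quad(i,x)\mapsto(j,x+a),\quad(j,x)\mapsto(i,x-a),\quad\text{other points fixed};\qquad r_{ij}(a)=r_{ji}(-a).$$
For $n\ge2$, let $v\circ\pi$ act on $\{y\in\mathbb R^X:\sum y_i=0\}$ by $y\mapsto\pi y+v$. Then $r_{ij}(a)=a(e_j-e_i)\circ(i\,j)$ acts as $s_{\alpha,a}$ with $\alpha=\alpha^\vee=e_j-e_i$. So $W_X$ is the affine Weyl group of type $\widetilde A_{n-1}$, with reflection set $T=\{r_{ij}(a):i\ne j,\ a\in\mathbb Z\}$. For $n=2$ this is the infinite dihedral group of Section 3. For $n=1$ the group is trivial and $T=\emptyset$.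

Conjugation by $z\in\mathbb Z^X$ preserves $W_X$ and $T$:
$$z\,r_{ij}(a)\,z^{-1}=r_{ij}(a+z_j-z_i),\qquad(zgz^{-1})_i=g_i+z_{\pi(i)}-z_i. \tag{2}$$
The vector $\mathbf 1=(1,\dots,1)$ acts trivially. For $i,j,l$ distinct, $r_{ij}(a)\,r_{jl}(c)\,r_{ij}(a)=r_{il}(a+c)$.

**Definition (cycles, weights).** The cycles of $g$ are those of $\pi$, fixed points included; $k$ denotes their number. The weight of a union $Y$ of cycles is $\lambda_Y(g)=\sum_{i\in Y}g_i$.

By (2), weights are invariant under conjugation by $\mathbb Z^X$, because $\sum_{i\in Y}(z_{\pi(i)}-z_i)=0$.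

**Definition (graph of a tuple).** For a tuple $F$ of reflections, $\Gamma(F)$ is the multigraph on $X$ with one edge $\{i,j\}$ for each entry $r_{ij}(a)$.

The components of $\Gamma(F)$ are the orbits on $X$ of the linear parts of $\langle F\rangle$; in particular they depend only on $\langle F\rangle$ and do not change under Hurwitz moves. Let $F$ have product $w$, let $b$ be a component and $F_b$ the subtuple of entries with edges in $b$. Entries from different components commute, and $w|_{b\times\mathbb Z}$ is the product of $F_b$. So $b$ is stable under $\pi$, and $\lambda_b(w)=0$.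

**Definition (null partitions, irreducible elements).** A null partition of $w\in W_X$ is a partition of $X$ into nonempty $\pi$-stable blocks of weight $0$; $\nu(w)$ is the maximal number of blocks. The element $w$ is irreducible if $\nu(w)=1$, that is, if no nonempty proper union of cycles has weight $0$.

The two descriptions agree, because the complement of a union of cycles of weight $0$ also has weight $0$. The partition $\{X\}$ is always null. For example, let $X=\{1,2,3,4\}$. The translation with weights $(1,-1,2,-2)$ has $\nu=2$ and one null partition with two blocks. The translation with weights $(1,1,-1,-1)$ has $\nu=2$ and two such partitions, $13|24$ and $14|23$. On three points the translation with weights $(1,1,-2)$ is irreducible.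

## 9. The length formula and moving a prescribed edge to the end

**Lemma 2.** If $F$ has $m$ entries, its product $w$ has $k$ cycles and $\Gamma(F)$ is connected, then $m\ge n+k-2$.

*Proof.* Build the product $t_1t_2\cdots$ one entry at a time, starting from the identity with $n$ cycles. Multiplying by a transposition changes the number of cycles of the linear part by $\pm1$. In exactly $n-1$ steps the new edge joins two components of the current graph. Cycles of the partial product lie inside components, so in such a step the ends of the edge lie in different cycles, and the number of cycles drops by $1$. In the other $m-n+1$ steps it rises by at most $1$. Hence $k\le n-(n-1)+(m-n+1)$, which is the claim. $\square$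

For a null partition and a block $b$ write $n_b=|b|$, $k_b$ for the number of cycles in $b$, and $w_b=w|_{b\times\mathbb Z}\in W_b$. Let $T_b$ be the reflection set of $W_b$.

**Lemma 3.** $\ell_T(w)=n+k-2\nu(w)$. If $F\in\mathrm{Red}_T(w)$, the components $b$ of $\Gamma(F)$ form a null partition with $\nu(w)$ blocks. The subtuple $F_b$ has $n_b+k_b-2$ entries, each $w_b$ is irreducible, and $F_b\in\mathrm{Red}_{T_b}(w_b)$.

*Proof.* *Lower bound.* Let $F$ have $m$ entries and product $w$. The components of $\Gamma(F)$ form a null partition, so there are at most $\nu(w)$ of them. Lemma 2 on each component gives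
$$m\ \ge\ \sum_b(n_b+k_b-2)\ \ge\ n+k-2\nu(w). \tag{3}$$

*Upper bound.* We show that every $w\in W_X$ is a product of $n+k-2$ reflections; applying this to $w_b$ for the blocks $b$ of a null partition with $\nu(w)$ blocks gives the bound. If $k\ge2$, take $i,j$ in different cycles. Then $w\,r_{ij}(0)$ has $k-1$ cycles, is by induction a product of $n+k-3$ reflections, and we multiply by $r_{ij}(0)$. If $k=1$ and $n=1$, then $w=1$. If $k=1$ and $n\ge2$, put $j=\pi(i)\ne i$ for some $i$. Then $w\,r_{ij}(w_i)$ sends $(j,x)\mapsto(i,x-w_i)\mapsto(j,x)$, so it fixes $\{j\}\times\mathbb Z$ pointwise. On $X\setminus j$ it is a single cycle of weight $0$. By induction on $n$ it is a product of $(n-1)+1-2=n-2$ reflections, and $w$ is a product of $n-1=n+k-2$.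

*The assertions on $F$.* If $F$ is reduced, equality holds throughout (3). So there are $\nu(w)$ components, and $F_b$ has $n_b+k_b-2$ entries. If some $w_b$ were not irreducible, we could refine the partition to a null partition with more than $\nu(w)$ blocks. So $\nu(w_b)=1$, $\ell_{T_b}(w_b)=n_b+k_b-2$, and $F_b$ is reduced. $\square$

In particular, for irreducible $w$ we have $\ell_T(w)=n+k-2$, and $\Gamma(F)$ is connected for all $F\in\mathrm{Red}_T(w)$.

The next lemma lets us choose the two points joined by the last entry. It does not let us choose the integer $b$.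

**Lemma 4.** If $\Gamma(F)$ is connected and $i\ne j$, then $F\sim(F',r_{ij}(b))$ for some $b\in\mathbb Z$.

*Proof.* All graphs in the orbit are connected. Choose a tuple in the orbit for which the distance $d$ from $i$ to $j$ in the graph is minimal. Suppose $d\ge2$. Let $i=v_0,v_1,\dots,v_d=j$ be a shortest path, with edges given by entries $e_1,\dots,e_d$. Move $e_1$, unchanged, until it is next to $e_2$. The passed entries are conjugated by $e_1$. The vertices of the path are distinct, so the edges of $e_3,\dots,e_d$ are disjoint from $\{v_0,v_1\}$; these entries commute with $e_1$ and do not change. The entry $e_2$ is not passed. Now one move on the adjacent pair, $(e_1,e_2)\mapsto(e_1e_2e_1,e_1)$ by $\sigma$ or $(e_2,e_1)\mapsto(e_1,e_1e_2e_1)$ by $\sigma^{-1}$, produces an entry $e_1e_2e_1$ with linear part $(v_0\,v_2)$ in place of $e_2$. The path $v_0,v_2,v_3,\dots,v_d$ now has length $d-1$, a contradiction. So $d=1$: some entry is $r_{ij}(b)$, and we move it unchanged to the end. $\square$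

**Lemma 5.** Let $w$ be irreducible, $i\in C$, $j\in D$ for distinct cycles $C,D$, and $b\in\mathbb Z$. Then $w'=w\,r_{ij}(b)$ is irreducible, its cycles are $C\cup D$ (of weight $\lambda_C+\lambda_D$) and the other cycles of $w$ with the same weights, and $F'\in\mathrm{Red}_T(w')\iff(F',r_{ij}(b))\in\mathrm{Red}_T(w)$.

*Proof.* Multiplying by the transposition $(i\,j)$ merges $C$ and $D$. Since $w'(i,x)=w(j,x+b)$ and $w'(j,x)=w(i,x-b)$, we have $w'_i=b+w_j$ and $w'_j=-b+w_i$, and the other $w'_l$ equal $w_l$. So the weights are as stated. A union of cycles of $w'$ is a union of cycles of $w$ with the same weight, so $w'$ is irreducible. By Lemma 3, $\ell_T(w')=n+(k-1)-2=\ell_T(w)-1$, and the last claim follows. $\square$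

## 10. The lattice $Z_w$ acting on Hurwitz orbits

We can now try again to match the last letter, cancel, and induct. It breaks as in Section 4, already on three points. Let $w$ be the translation with weights $(1,1,-2)$ on $X=\{1,2,3\}$; it is irreducible with $\ell_T(w)=4$. The element $w'=w\,r_{12}(0)$ sends $(1,x)\mapsto(2,x+1)$, $(2,x)\mapsto(1,x+1)$, $(3,x)\mapsto(3,x-2)$. For every $b\in\mathbb Z$ the tuple
$$F'_b=(r_{23}(b-1),\ r_{21}(1),\ r_{13}(b))$$
has product $w'$: right to left, $(1,x)\mapsto(3,x+b)\mapsto(3,x+b)\mapsto(2,x+1)$, then $(2,x)\mapsto(2,x)\mapsto(1,x+1)\mapsto(1,x+1)$, and $(3,x)\mapsto(1,x-b)\mapsto(2,x-b-1)\mapsto(3,x-2)$. So $(F'_0,r_{12}(0))$ and $(F'_1,r_{12}(0))$ are in $\mathrm{Red}_T(w)$. Both generate $W_X$: the group $\langle F'_b,r_{12}(0)\rangle$ contains $r_{12}(0)$, $r_{13}(b)$ and $r_{12}(-1)=r_{21}(1)$. Conjugating by $u^{-1}$ with $u=(0,0,b)$ turns these into $r_{12}(0),r_{13}(0),r_{12}(-1)$, which generate $\mathrm{Sym}(X)$ and the translation $r_{12}(-1)r_{12}(0)=e_1-e_2$, hence $W_X$; and $uW_Xu^{-1}=W_X$. But the remainders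 generate different groups. With $c=(0,1,b)$, every entry $h$ of $F'_b$ satisfies $h_i\equiv c_{\pi(i)}-c_i\pmod2$ for all $i$, where $\pi$ is the linear part of $h$. This property passes to products and inverses, so $r_{13}(a)\in\langle F'_b\rangle$ only if $a\equiv b\pmod 2$. Thus $\langle F'_0\rangle\ne\langle F_1'\rangle$ and $F'_0\not\sim F'_1$, while the statement would demand $(F'_0,r_{12}(0))\sim(F'_1,r_{12}(0))$.

The way past this point is to give up the fixed subgroup $W'$ during the induction. We describe *all* Hurwitz orbits on $\mathrm{Red}_T(w)$ and how they are permuted by a lattice of translations that commute with $w$. The description passes from $w'$ to $w$, and the subgroups are brought back only at the end.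

**Definition ($\mathcal O(w)$ and $Z_w$).** Let $w$ be irreducible. $\mathcal O(w)$ is the set of Hurwitz orbits on $\mathrm{Red}_T(w)$, and $Z_w\cong\mathbb Z^k$ is the group of $z\in\mathbb Z^X$ that are constant on the cycles of $w$, with basis the indicator vectors $e_C$ of the cycles.

By (2), elements of $Z_w$ commute with $w$. So $Z_w$ acts on $\mathrm{Red}_T(w)$ by simultaneous conjugation $F\mapsto zF$. This commutes with Hurwitz moves, so $Z_w$ acts on $\mathcal O(w)$. In the example of Section 3, with $X=\{1,2\}$ and $w$ of weights $\pm2$, the vector $e_{\{1\}}$ shifts all integers $a$ in $r_{12}(a)$ by $-1$ and exchanges the two orbits.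

**Proposition 1.** Let $w$ be irreducible.

(0) If $k=1$, then $|\mathcal O(w)|=1$.

(a) $Z_w$ acts transitively on $\mathcal O(w)$.

(b) If $k\ge2$ and $g=\gcd_C(\lambda_C)$ (positive, since all $\lambda_C\ne0$), then $gZ_w+\mathbb Z\mathbf 1$ acts trivially on $\mathcal O(w)$.

**Proof of (0): a single cycle.** The aim is to show that the last letter can be prescribed completely. Induct on $n$; for $n=1$ the only reduced tuple is empty. Let $n\ge2$, fix $i$, and put $j=\pi(i)\ne i$. Let $F\in\mathrm{Red}_T(w)$; it has $n-1$ entries and $\Gamma(F)$ is connected. By Lemma 4, $F\sim(F',r_{ij}(b))$. The element $w'=w\,r_{ij}(b)$ sends $(j,x)\mapsto(i,x-b)\mapsto(j,x-b+w_i)$. So it has the two cycles $\{j\}$ and $X\setminus j$, and $w'_j=w_i-b$. The tuple $F'$ has product $w'$ and $n-2<n+2-2$ entries, so $\Gamma(F')$ is disconnected by Lemma 2. Its components are unions of cycles of $w'$, so they are $\{j\}$ and $X\setminus j$, and the weight of $\{j\}$ is $0$. Hence $b=w_i$. Thus $b$ and $w'$ do not depend on $F$. The entries of $F'$ are reflections on $X\setminus j$, and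 their number $n-2=(n-1)+1-2$ is the length of the single cycle $w'|_{X\setminus j}$. So $F'$ is a reduced decomposition of that element, and by induction it is unique up to $\sim$. Therefore any two $F$ are equivalent.

**Proof of (a): transitivity up to $Z_w$.** The lattice repairs the integer $b$ that Lemma 4 does not control. Induct on $k$; $k=1$ is (0). Let $k\ge2$, $i\in C$, $j\in D$ with $C\ne D$ cycles, and $F_1,F_2\in\mathrm{Red}_T(w)$. By Lemma 4, $F_s\sim(F_s',r_{ij}(b_s))$ for $s=1,2$. Put $z=(b_1-b_2)e_C$. By (2), $z$ turns $r_{ij}(b_1)$ into $r_{ij}(b_1-(b_1-b_2))=r_{ij}(b_2)$, so $zF_1\sim(zF_1',r_{ij}(b_2))$. By Lemma 5, $zF_1'$ and $F_2'$ both lie in $\mathrm{Red}_T(w\,r_{ij}(b_2))$, and $w\,r_{ij}(b_2)$ is irreducible with $k-1$ cycles. By induction there is $z'\in\mathbb Z^X$, constant on $C\cup D$ and on the other cycles, with $z'zF_1'\sim F_2'$. Since $z'_i=z'_j$, conjugation by $z'$ fixes $r_{ij}(b_2)$. Hence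
$$z'zF_1\sim(z'zF_1',r_{ij}(b_2))\sim(F_2',r_{ij}(b_2))\sim F_2,$$
and $z'z\in Z_w$.

**Proof of (b), preparation.** A nonempty proper union of cycles has nonzero weight, so all $\lambda_C\neq0$ and $g>0$. By (a) and commutativity of $Z_w$, all points of $\mathcal O(w)$ have the same stabilizer; call it $\mathrm{St}(w)\le Z_w$. So to put $z$ into $\mathrm{St}(w)$ it suffices to find *one* $F\in\mathrm{Red}_T(w)$ with $zF\sim F$. Clearly $\mathbf 1\in\mathrm{St}(w)$. We show $gZ_w\subseteq\mathrm{St}(w)$ by induction on $k$.

**Proof of (b), $k=2$.** We exhibit an $F$ for which one Hurwitz move has the effect of the translation. Let $C,D$ be the cycles, $\lambda=\lambda_C=-\lambda_D$, $g=|\lambda|$, $i\in C$, $j\in D$, $b\in\mathbb Z$, and write $r(b)=r_{ij}(b)$. By Lemma 5, $w\,r(b)$ is irreducible. By Lemma 4 it has a reduced decomposition of the form $(F'',r(b'))$, and by Lemma 5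
$$F=(F'',r(b'),r(b))\in\mathrm{Red}_T(w).$$
Since $\ell_T(w)=n$, the tuple $F''$ has $n-2$ entries. Its product is $w''=w\,r(b)r(b')$. The map $r(b)r(b')$ sends $(i,x)\mapsto(j,x+b')\mapsto(i,x+b'-b)$ and $(j,x)\mapsto(j,x-b'+b)$. So $w''$ has linear part $\pi$, with the two cycles $C,D$, and $\lambda_C(w'')=\lambda+b'-b$. As $n-2<n+2-2$, Lemma 2 says that $\Gamma(F'')$ is disconnected. Its components are $C$ and $D$, so $\lambda_C(w'')=0$ and $b'=b-\lambda$. The move $\sigma$ on the last pair puts $r(b')$ at the end: $F\sim(F_1,r(b-\lambda))$ for some $F_1$. On the other hand, $\lambda e_C$ turns $r(b)$ into $r(b-\lambda)$, so $\lambda e_C\cdot F=(F_2,r(b-\lambda))$ for some $F_2$. Both $F_1$ and $F_2$ lie in $\mathrm{Red}_T(w\,r(b-\lambda))$, which is one orbit by (0), since $w\,r(b-\lambda)$ is a single cycle. Hence $\lambda e_C\cdot F\sim F$, so $\lambda e_C\in\mathrm{St}(w)$ and $\lambda e_D=\lambda\mathbf 1-\lambda e_C\in\mathrm{St}(w)$.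

**Proof of (b), $k\ge3$: what merging gives.** We collect elements of $\mathrm{St}(w)$ from all ways of merging two cycles. For distinct cycles $C,D$ let $g_{CD}=\gcd\big(\lambda_C+\lambda_D,\ \lambda_E\ (E\ne C,D)\big)$ and $w'=w\,r_{ij}(b)$ with $i\in C$, $j\in D$. By Lemma 5, $w'$ is irreducible with $k-1\ge2$ cycles, and the gcd of its weights is $g_{CD}$. By induction $g_{CD}Z_{w'}$ acts trivially on $\mathcal O(w')$. Elements of $Z_{w'}$ fix $r_{ij}(b)$. So for $F'\in\mathrm{Red}_T(w')$ and $z\in g_{CD}Z_{w'}$ we have $z(F',r_{ij}(b))=(zF',r_{ij}(b))\sim(F',r_{ij}(b))$. Thus $g_{CD}Z_{w'}\subseteq\mathrm{St}(w)$, and in particular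
$$g_{CD}\,e_E\in\mathrm{St}(w)\qquad\text{for }C,D,E\text{ distinct}. \tag{4}$$

**Proof of (b), $k\ge3$: from the $g_{CD}$ down to $g$.** Fix a cycle $E$. We must show $g\,e_E\in\mathrm{St}(w)$. The set $\{N\in\mathbb Z:Ne_E\in\mathrm{St}(w)\}$ is a subgroup $h\mathbb Z$ of $\mathbb Z$. Let $v_p$ be the $p$-adic valuation. It suffices to find, for every prime $p$, a nonzero $N$ in $h\mathbb Z$ with $v_p(N)=v:=v_p(g)$: then $h\ne0$ and $v_p(h)\le v_p(g)$ for all $p$, so $h\mid g$.

Fix $p$. Call a cycle $Y$ *minimal* if $v_p(\lambda_Y)=v$. There is a minimal cycle, since $g$ is the gcd. There are at least two: if there were only one, then $\sum_C\lambda_C$ would have valuation $v$, but this sum is $0$. If $Y$ is minimal and $C,D\ne Y$ are distinct, then $g\mid g_{CD}\mid\lambda_Y$, so $g_{CD}\ne0$ and $v_p(g_{CD})=v$.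

* If $k\ge4$: pick a minimal $Y$ and distinct $C,D\notin\{E,Y\}$. By (4), $N=g_{CD}$ works.
* If $k=3$ and $E$ is minimal: let $C,D$ be the other two cycles and $Y=E$. By (4), $N=g_{CD}$ works.
* If $k=3$ and $E$ is not minimal: the other cycles $Y_1,Y_2$ are both minimal. By the previous case there are nonzero $N_1,N_2$ with $N_se_{Y_s}\in\mathrm{St}(w)$ and $v_p(N_s)=v$. Put $N=\mathrm{lcm}(N_1,N_2)$. Then $v_p(N)=v$ and $Ne_E=N\mathbf 1-Ne_{Y_1}-Ne_{Y_2}\in\mathrm{St}(w)$. $\square$

In the example at the start of this section, $g=1$. By (a) and (b) there is one orbit, so the two tuples $(F'_0,r_{12}(0))$ and $(F_1',r_{12}(0))$ are equivalent after all.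

## 11. The subgroup generated by a tuple, and the orbit count in type $\widetilde A$

For $g\ge0$ put $W_X^{(g)}=\{h\in W_X:h_i\in g\mathbb Z\ \forall i\}=\mathrm{Sym}(X)\ltimes gQ$. Thus $W_X^{(1)}=W_X$ and $W_X^{(0)}=\mathrm{Sym}(X)$.

**Lemma 6.** Let $n\ge2$. If $\Gamma(F)$ is connected, then $\langle F\rangle=uW_X^{(g)}u^{-1}$ for some $u\in\mathbb Z^X$, $g\ge0$. Here $g$ is determined by $\langle F\rangle$: for fixed $i\ne j$, $\{a:r_{ij}(a)\in\langle F\rangle\}$ is a coset of $g\mathbb Z$.

*Proof.* Choose a spanning tree of $\Gamma(F)$ and, going along it, $u\in\mathbb Z^X$ with $u_j-u_i=a$ for each tree entry $r_{ij}(a)$. By (2), the tree entries of $u^{-1}Fu$ are then $r_{ij}(0)$; these transpositions generate $\mathrm{Sym}(X)$. Any other entry $r_{ij}(a)$ of $u^{-1}Fu$ gives the translation $r_{ij}(a)r_{ij}(0)$, which is $a(e_j-e_i)$. Its conjugates under $\mathrm{Sym}(X)$ generate $aQ$. So, with $g$ the gcd of these $a$ (and $g=0$ if there are none or all are $0$), $u^{-1}\langle F\rangle u$ contains $\mathrm{Sym}(X)\ltimes gQ$. Conversely all entries of $u^{-1}Fu$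 lie in this group. For the second claim, $r_{ij}(a)\in uW_X^{(g)}u^{-1}$ iff $r_{ij}(a+u_i-u_j)\in W_X^{(g)}$, iff $a\in u_j-u_i+g\mathbb Z$. $\square$

**Proposition 2.** Let $w\in W_X$ be irreducible with $k\ge2$ cycles and $g=\gcd(\lambda_C)$. Then:

(i) for each $F\in\mathrm{Red}_T(w)$, $\langle F\rangle$ is conjugate under $\mathbb Z^X$ to $W_X^{(g)}$;

(ii) for $F,F_2\in\mathrm{Red}_T(w)$ with $\langle F_2\rangle\subseteq\langle F\rangle$ we have $F\sim F_2$;

(iii) $|\mathcal O(w)|=g^{k-1}$.

**Proof of (i): the weights determine the subgroup up to conjugation.** Let $\langle F\rangle=uW_X^{(g'')}u^{-1}$ by Lemma 6. Then $u^{-1}wu\in W_X^{(g'')}$ has the same weights as $w$, so $g''$ divides all $\lambda_C$, that is, $g''\mid g$. By Proposition 1(a), any other element of $\mathrm{Red}_T(w)$ is equivalent to some $zF$, so it generates $z\langle F\rangle z^{-1}$. Hence $g''$ is the same for all $F$, and it remains to find one $F_0$ with $g\mid g''$.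

By (2), $(u_0^{-1}wu_0)_i=w_i-(u_0)_{\pi(i)}+(u_0)_i$. Going once around each cycle, we can choose $u_0\in\mathbb Z^X$ such that these numbers are $0$ at all points of the cycle but one. At the remaining point the number is then $\lambda_C\in g\mathbb Z$. So $u_0^{-1}wu_0\in W_X^{(g)}$. Dividing all $h_i$ by $g$ is an isomorphism $W_X^{(g)}\to W_X$ that takes $r_{ij}(ga)$ to $r_{ij}(a)$. It takes $u_0^{-1}wu_0$ to an irreducible element with $k$ cycles of weights $\lambda_C/g$. By Lemma 3 the latter is a product of $n+k-2$ reflections. Pulling back and conjugating by $u_0$ gives a tuple $F_0$ of $n+k-2=\ell_T(w)$ reflections in $u_0W_X^{(g)}u_0^{-1}$ with product $w$. So $F_0\in\mathrm{Red}_T(w)$ and $\langle F_0\rangle\subseteq u_0W_X^{(g)}u_0^{-1}$. For fixed $i\ne j$, Lemma 6 gives a coset of $g''\mathbb Z$ contained in a coset of $g\mathbb Z$. Hence $g\mid g''$.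

**Proof of (ii): comparing subgroups with the lattice.** By Proposition 1(a), $F_2\sim zF$ for some $z\in Z_w$. Then $z\langle F\rangle z^{-1}=\langle F_2\rangle\subseteq\langle F\rangle=uW_X^{(g)}u^{-1}$, by (i). As $u$ and $z$ commute, $zW_X^{(g)}z^{-1}\subseteq W_X^{(g)}$. So $zr_{ij}(0)z^{-1}=r_{ij}(z_j-z_i)\in W_X^{(g)}$, and $z_j-z_i\in g\mathbb Z$ for all $i\ne j$. Subtracting from $z$ the multiple $z_{i}\mathbf 1$ for one fixed $i$ leaves a vector that is constant on cycles with values in $g\mathbb Z$. Thus $z\in gZ_w+\mathbb Z\mathbf 1$, and $zF\sim F$ by Proposition 1(b). Hence $F_2\sim F$.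

**Proof of (iii): the stabilizer exactly.** If $z\in\mathrm{St}(w)$, then $zF\sim F$, so $z\langle F\rangle z^{-1}=\langle F\rangle$, and as in (ii) $z\in gZ_w+\mathbb Z\mathbf 1$. With Proposition 1(b), $\mathrm{St}(w)=gZ_w+\mathbb Z\mathbf 1$. By transitivity $|\mathcal O(w)|=[\mathbb Z^k:g\mathbb Z^k+\mathbb Z\mathbf 1]$. This is the order of $(\mathbb Z/g)^k$ modulo the cyclic subgroup of order $g$ generated by $(1,\dots,1)$, namely $g^{k-1}$. $\square$

For $X=\{1,2\}$ and weights $\pm2$ this gives the $2^{1}=2$ orbits found in Section 3.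

**Theorem 3.** Let $(W,T)$ be the dual Coxeter system of type $\widetilde A_{n-1}$ ($n\ge2$), $w\in W$, $F\in\mathrm{Red}_T(w)$, $W'=\langle F\rangle$, $T'=W'\cap T$. Then the Hurwitz action on $\mathrm{Red}_{T'}(w)$ is transitive. Moreover, $F_1,F_2\in\mathrm{Red}_T(w)$ are Hurwitz equivalent iff $\langle F_1\rangle=\langle F_2\rangle$, and the number of Hurwitz orbits on $\mathrm{Red}_T(w)$ is
$$\sum_P\ \prod_{b\in P}g_b^{\,k_b-1},$$
where $P$ runs over the null partitions of $w$ with $\nu(w)$ blocks, $k_b$ is the number of cycles in $b$, $g_b$ is the gcd of their weights, and the factor is $1$ if $k_b=1$.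

**Step 1: transitivity.** We cut everything along the components of $\Gamma(F)$ and use the results for irreducible elements. Let $b$ run over these components. By Lemma 3, $F_b\in\mathrm{Red}_{T_b}(w_b)$ with $w_b$ irreducible. Entries in different blocks commute, so $W'=\prod_b\langle F_b\rangle$. Let $r_{ij}(a)\in W'$. Linear parts of elements of $W'$ preserve each block, so $i$ and $j$ lie in one block $b$, and restricting to $b\times\mathbb Z$ shows $r_{ij}(a)\in\langle F_b\rangle$.

Now let $F_2\in\mathrm{Red}_{T'}(w)$. Its entries split into subtuples $F_{2,b}$ with entries in $\langle F_b\rangle$ and product $w_b$. So $|F_{2,b}|\ge\ell_{T_b}(w_b)=|F_b|$. The total numbers of entries agree, since $\ell_{T'}(w)=\ell_T(w)$. Hence equality holds for each $b$, and $F_{2,b}\in\mathrm{Red}_{T_b}(w_b)$. If $k_b=1$, then $F_{2,b}\sim F_b$ by Proposition 1(0). If $k_b\ge2$, then $\langle F_{2,b}\rangle\subseteq\langle F_b\rangle$, and $F_{2,b}\sim F_b$ by Proposition 2(ii). Swapping commuting entries, we sort both tuples by blocks, keeping the order inside each block, and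 then act inside each block. This gives $F_2\sim F$.

**Step 2: orbits and subgroups.** We identify orbits with generated subgroups. If $\langle F_1\rangle=\langle F_2\rangle=W'$, then $F_2$ has entries in $T'=W'\cap T$ and $\ell_T(w)=\ell_{T'}(w)$ entries. So $F_2\in\mathrm{Red}_{T'}(w)$ and $F_1\sim F_2$ by Step 1. The converse holds because moves preserve the generated subgroup.

**Step 3: the count.** We sort the orbits by the partition they define. The components of $\Gamma(F)$ depend only on $\langle F\rangle$, hence only on the orbit, and form a null partition $P$ with $\nu(w)$ blocks. Fix any null partition $P$ with $\nu(w)$ blocks. Each $w_b$ is irreducible, as otherwise $P$ could be refined. Choosing $F_b\in\mathrm{Red}_{T_b}(w_b)$ for all $b$ and concatenating gives a tuple with product $w$ and $\sum_b(n_b+k_b-2)=n+k-2\nu(w)=\ell_T(w)$ entries, so it is reduced. Each $\Gamma(F_b)$ is connected on $b$, so this tuple defines $P$. If $F_1\sim F_2$ both define $P$, then $\langle F_1\rangle=\langle F_2\rangle$. Restricting to $b\times\mathbb Z$ gives $\langle F_{1,b}\rangle=\langle F_{2,b}\rangle$,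 hence $F_{1,b}\sim F_{2,b}$ for all $b$ by Proposition 1(0) or Proposition 2(ii). Conversely, blockwise equivalence implies equivalence, by sorting. So $P$ contributes $\prod_b|\mathcal O(w_b)|$ orbits. By Proposition 1(0) and Proposition 2(iii) the factor is $1$ if $k_b=1$ and $g_b^{k_b-1}$ if $k_b\ge2$. $\blacksquare$

For the translations on four points in Section 8: weights $(1,-1,2,-2)$ give $1\cdot2=2$ orbits, from one partition; weights $(1,1,-1,-1)$ give $1+1=2$ orbits, from two partitions.

## 12. Coxeter groups with finite and affine components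

**Theorem 4 (classification).** Let $(W,S)$ be a Coxeter system all of whose irreducible components are finite or affine. The Hurwitz action on $\mathrm{Red}_{T'}(w)$ is transitive for all $w\in W$ and all $(t_1,\dots,t_m)\in\mathrm{Red}_T(w)$ if and only if every affine component is of type $\widetilde A_n$ for some $n\ge1$.

**Step 1: lengths add over components.** $W$ is the direct sum of its components $W_c$, and $T=\bigsqcup_cT_c$. Projecting a decomposition of $w$ to $W_c$ leaves exactly its entries in $T_c$ and gives a decomposition of the component $w_c$. Conversely, decompositions of the $w_c$ can be concatenated. So $\ell_T(w)=\sum_c\ell_{T_c}(w_c)$.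

**Step 2: only if.** Let $W_c$ be affine, not of type $\widetilde A$. For $w\in W_c$, Step 1 gives $\ell_T(w)=\ell_{T_c}(w)$. Take $w,A,B$ from Theorem 2 for $W_c$. Then $A\in\mathrm{Red}_T(w)$, $W'=\langle A\rangle=W_c$, $T'=T_c$, and $A,B\in\mathrm{Red}_{T'}(w)$ are not equivalent.

**Step 3: if.** We treat the components separately, as the blocks in Theorem 3. Let $F\in\mathrm{Red}_T(w)$, and let $F_c$ be the subtuple of entries in $T_c$. By Step 1, $F_c\in\mathrm{Red}_{T_c}(w_c)$. We have $W'=\prod_c\langle F_c\rangle$. A reflection in $W'$ lies in some $T_c$, and projecting to $W_c$ shows that it lies in $\langle F_c\rangle$. So $T'=\bigsqcup_cT'_c$ with $T'_c=\langle F_c\rangle\cap T_c$. Let $F_2\in\mathrm{Red}_{T'}(w)$. Its subtuple $F_{2,c}$ of entries in $T_c$ has entries in $T'_c$ and product $w_c$, so it has at least $\ell_{T_c}(w_c)$ entries. The totals agree, so equality holds for each $c$, and $F_{2,c}\in\mathrm{Red}_{T'_c}(w_c)$. If $W_c$ is of type $\widetilde A$, Theorem 3 gives $F_{2,c}\sim F_c$. If $W_c$ is finite, then $\langle F_c\rangle$ is finite,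 and the known theorem quoted in Section 2 gives $F_{2,c}\sim F_c$. Entries from different components commute, so sorting by components gives $F_2\sim F$. $\blacksquare$
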